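\title{Extending homeomorphism groups from the boundary of a $3$-manifold}

\begin{abstract}
Every homeomorphism of the boundary of a handlebody that is isotopic to the identity extends to the handlebody. We show that in genus $g>1$ the extensions cannot be chosen compatibly with composition: the restriction homomorphism $\operatorname{Homeo}_0(H_g)\to\operatorname{Homeo}_0(\partial H_g)$ has no section, even as a homomorphism of abstract groups. More generally, for a compact connected orientable $3$-manifold $M$ with nonempty boundary, $\operatorname{Homeo}_0(M)\to\operatorname{Homeo}_0(\partial M)$ has a section if and only if $M$ is a ball. From a hypothetical section we construct a ray that starts on the boundary and accumulates only on global fixed points, and we count how circle-valued functions wind along it.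
\end{abstract}

\section{Introduction}\label{sec:intro}

For $g\ge 0$ let $H_g$ be the $3$-dimensional handlebody of genus $g$ and let $S_g=\partial H_g$ be its boundary, the closed orientable surface of genus $g$. For a compact manifold $X$, let $\operatorname{Homeo}(X)$ be its group of homeomorphisms with the uniform topology and let $\operatorname{Homeo}_0(X)$ be the identity component. Restriction to the boundary is a homomorphism
\[
\operatorname{res}(H_g,S_g)\colon \operatorname{Homeo}_0(H_g)\to\operatorname{Homeo}_0(S_g),\qquad f\mapsto f|_{S_g}.
\]
A \emph{section} is a group homomorphism $\xi\colon\operatorname{Homeo}_0(S_g)\to\operatorname{Homeo}_0(H_g)$ with $\operatorname{res}(H_g,S_g)\circ\xi=\mathrm{id}$. No continuity of $\xi$ is assumed. It is known that there is no section when $g=1$. The problem that we solve, which comes from Chen and Mann \cite{CM}, is to decide for each $g>1$ whether a section exists.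

A single $f\in\operatorname{Homeo}_0(S_g)$ always extends. The group $\operatorname{Homeo}_0(S_g)$ is path connected (Section~\ref{sec:prelim}), so there is a path $(f_r)_{r\in[0,1]}$ from $f_0=f$ to $f_1=\mathrm{id}$. On a collar $S_g\times[0,1]$ of the boundary put $(y,r)\mapsto(f_r(y),r)$, and take the identity off the collar; replacing $f_r$ by $f_{\max(r,\tau)}$ and letting $\tau$ run from $0$ to $1$ joins this extension to the identity. So the restriction map is onto, and a section is a way to make all the choices of extensions at once, compatibly with composition.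

For $g=0$ this can be done by coning: extend $f\in\operatorname{Homeo}_0(S^2)$ to the ball by $rv\mapsto rf(v)$. The same formula works on the cone $C$ over any surface $S_g$, but for $g\ge1$ the cone is not a manifold, since its local homology at the apex $a$ is $H_2(C,C\setminus a)\cong H_1(S_g)\ne0$. Moreover, the cone kills all of $H_1(S_g)$, while in $H_g$ half of it survives. This suggests that the answer is negative. The difficulty is that a section is not assumed to be continuous or to respect any collar, so whatever resembles a cone structure has to be extracted from the algebra.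

\begin{theorem}\label{thm:handle}
For every $g>1$, the map $\operatorname{res}(H_g,S_g)$ has no section. There is not even a homomorphism $\rho\colon\operatorname{Homeo}_0(S_g)\to\operatorname{Homeo}(H_g)$ with $\rho(f)|_{S_g}=f$ for all $f$.
\end{theorem}

We work in the following generality, one boundary component at a time.

\begin{definition}\label{def:ext}
Let $M$ be a compact connected $3$-manifold, let $S$ be a component of $\partial M$ that is a closed orientable surface, and put $G=\operatorname{Homeo}_0(S)$. An \emph{extension} for $(M,S)$ is a homomorphism $\rho\colon G\to\operatorname{Homeo}(M)$, not assumed continuous, such that $\rho(f)|_S=f$ and $\rho(f)|_{\partial M\setminus S}=\mathrm{id}$ for all $f\in G$.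
\end{definition}

\begin{theorem}\label{thm:rank}
If $(M,S)$ admits an extension, then $H_1(S;\mathbb Q)\to H_1(M;\mathbb Q)$ has rank at most $1$.
\end{theorem}

Theorem~\ref{thm:handle} follows because the rank is $g$ for a handlebody. A closer look at tori and spheres gives a classification.

\begin{theorem}\label{thm:class}
Let $M$ be a compact connected orientable $3$-manifold with $\partial M\ne\emptyset$. Then $\operatorname{Homeo}_0(M)\to\operatorname{Homeo}_0(\partial M)$ has a section, as a homomorphism of abstract groups, if and only if $M$ is homeomorphic to the $3$-ball.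
\end{theorem}

In particular $\operatorname{res}(H_g,S_g)$ has a section exactly when $g=0$, and this includes an independent proof for $g=1$.

Section~\ref{sec:idea} explains the final contradiction in genus one and two, and Section~\ref{sec:prelim} collects the standard facts that we use. Then we show that an extension is continuous (Section~\ref{sec:cont}), that it admits an equivariant projection to $S$ off its global fixed set (Sections~\ref{sec:disks} and~\ref{sec:proj}), and that the fiber of this projection through a point of $S$ is a ray (Section~\ref{sec:ray}). Theorems~\ref{thm:handle} and~\ref{thm:rank} are proved in Section~\ref{sec:wind}, and Theorem~\ref{thm:class} in Section~\ref{sec:class}.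

\section{The idea in genus one and two}\label{sec:idea}

For a loop $\eta\colon[0,1]\to\mathbb R/\mathbb Z$ with lift $\tilde\eta\colon[0,1]\to\mathbb R$, the \emph{degree} is the integer $\deg\eta=\tilde\eta(1)-\tilde\eta(0)$. It does not change under homotopy through loops.

In the cone action on the ball, fix $x\in S^2$ and look at the radius $c(t)=e^{-t}x$, $t\ge0$. It starts at $x$, it is preserved by the stabilizer of $x$, and it converges to the center, which is fixed by the whole group. Most of this paper shows that every extension $\rho$ is continuous and has a ray $c\colon[0,\infty)\to M$ of this kind: it starts at $x\in S$, it is preserved by the stabilizer of $x$, and all its limit points as $t\to\infty$ are fixed by $\rho(G)$. Here we grant this and see why it conflicts with the topology of a handlebody.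

\emph{The solid torus.} Let $M=D^2\times\mathbb R/\mathbb Z$, let $\theta\colon M\to\mathbb R/\mathbb Z$ be the projection, and let $f_s\in G$ be the rotation $(w,\tau)\mapsto(w,\tau+s)$ of the boundary torus. Since $f_1=\mathrm{id}$, the paths $\eta_t(s)=\rho(f_s)c(t)$, $s\in[0,1]$, are loops, and they depend continuously on $t$. The loop $\eta_0(s)=f_s(x)$ goes once around the solid torus, so $\deg(\theta\circ\eta_t)=1$ for all $t$. Now choose $t_n\to\infty$ with $c(t_n)\to z$. The map $(s,y)\mapsto\rho(f_s)y$ is uniformly continuous on $[0,1]\times M$ and $\rho(f_s)z=z$, so the loops $\eta_{t_n}$ converge uniformly to the constant loop at $z$. Hence $\deg(\theta\circ\eta_{t_n})=0$ for large $n$, a contradiction.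

\emph{Genus two.} Let $\gamma$ be a loop in $S_2$ based at $x$. We can still find a path $(f_s)$ in $G$, starting at the identity, that pushes $x$ along $\gamma$, but we have no rotations at hand and we only know that $f_1(x)=x$. The path $\eta_t(s)=\rho(f_s)c(t)$ is still short for large $t$, but it need not close up. It ends at $\rho(f_1)c(t)$, which is another point $c(\varphi(t))$ of the ray. Let $\theta\colon H_2\to\mathbb R/\mathbb Z$ be continuous and let $u\colon[0,\infty)\to\mathbb R$ lift $\theta\circ c$, so that $u$ records how far the ray has wound in the direction $\theta$. Adding up the variation of $\theta$ around the rectangle of Figure~\ref{fig:rect} gives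
\[
u(\varphi(t))-u(t)\to-\deg(\theta\circ\gamma)\qquad(t\to\infty).
\]
For one loop this is no contradiction: $\varphi(t)=t+1$ for large $t$ and $u(t)=-t$ are compatible with degree $1$, and describe a ray that spirals. But $H_2$ has two handles. Let $\gamma_1,\gamma_2$ be loops in $S_2$ at $x$, one through each handle, with maps $\varphi_1,\varphi_2$. The handlebody retracts onto a wedge of two circles, so for any integers $m_1,m_2$ there is a $\theta$ with $\deg(\theta\circ\gamma_i)=m_i$. Suppose for instance that $\varphi_1(t)=t+1$ and $\varphi_2(t)=2t$ for large $t$, and take $(m_1,m_2)=(-1,1)$. Then $u(t+1)-u(t)\to1$, which forces $u(t)\to+\infty$, and $u(2t)-u(t)\to-1$, which forces $u(t)\to-\infty$. The general case is the same once the signs of $m_1,m_2$ are adapted to the directions in which $\varphi_1,\varphi_2$ move.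

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\draw[thick] (0,0) rectangle (4,2);
\draw[thick,->] (1.9,0) -- (2.1,0);
\draw[thick,->] (1.9,2) -- (2.1,2);
\draw[thick,->] (0,0.9) -- (0,1.1);
\draw[thick,->] (4,0.9) -- (4,1.1);
\fill (0,0) circle (1.5pt) node[below left] {$x$};
\fill (4,0) circle (1.5pt) node[below right] {$x$};
\fill (0,2) circle (1.5pt) node[above left] {$c(t)$};
\fill (4,2) circle (1.5pt) node[above right] {$c(\varphi(t))$};
\node[below] at (2,-0.05) {$\gamma$};
\node[above] at (2,2.05) {$\eta_t$, short};
\node[left] at (-0.05,1) {$c|_{[0,t]}$};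
\node[right] at (4.05,1) {$c|_{[0,\varphi(t)]}$};
\end{tikzpicture}
\caption{The map $(s,\tau)\mapsto\rho(f_s)c(\tau)$ from $[0,1]\times[0,t]$ to $M$. The bottom side is the loop $\gamma$ in the boundary surface, both vertical sides run along the ray $c$ from $x$, and the top side is short when $t$ is large. A map $\theta\colon M\to\mathbb R/\mathbb Z$ has total variation zero around the rectangle, so the piece of the ray from $c(t)$ to $c(\varphi(t))$ nearly unwinds what $\gamma$ winds.}
\label{fig:rect}
\end{figure}

\section{Conventions and standard facts}\label{sec:prelim}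

Manifolds are topological, Hausdorff and second countable, possibly with boundary. From now on $\rho$ is an extension for $(M,S)$ as in Definition~\ref{def:ext}, and $d$ is a metric on $M$. For a compact manifold $X$, the group $\operatorname{Homeo}(X)$ with the uniform topology is a separable metrizable topological group. The \emph{support} $\operatorname{supp}f$ of a homeomorphism $f$ is the closure of the set of points that it moves. We have $\operatorname{supp}(hfh^{-1})=h(\operatorname{supp}f)$, and homeomorphisms with disjoint supports commute. We write $[a,b]=aba^{-1}b^{-1}$.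

Let $M^+$ be $M$ with an open collar $\partial M\times[0,1)$ attached on the outside along $\partial M$. It is a $3$-manifold without boundary, and a subset of $M$ that is open in $M^+$ does not meet $\partial M$. We use the following results.
\begin{itemize}
\item[(ID)] \emph{Invariance of domain.} A continuous injective map between $n$-manifolds without boundary is open. In particular, homeomorphisms of $M$ preserve $\partial M$.
\item[(LC)] \emph{Local contractibility} (\v{C}ernavski\u{\i}; Edwards and Kirby \cite{EK}). The group $\operatorname{Homeo}(S)$ is locally contractible. Hence $G$ is open in $\operatorname{Homeo}(S)$ and path connected.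
\item[(Frag)] \emph{Fragmentation} \cite[Cor.~1.3]{EK}. For any open cover of $S$, every $f\in G$ is a product of homeomorphisms each supported in a member of the cover.
\item[(AC)] \emph{Automatic continuity} (Rosendal \cite{Ros}). For a compact surface $S$, every homomorphism from $\operatorname{Homeo}(S)$ to a separable topological group is continuous.
\item[(H)] \emph{Circle-valued functions.} The group $H_1(M;\mathbb Z)$ is finitely generated, and $[M,\mathbb R/\mathbb Z]=H^1(M;\mathbb Z)=\operatorname{Hom}(H_1(M;\mathbb Z),\mathbb Z)$. Concretely, for every homomorphism $\lambda\colon H_1(M;\mathbb Z)\to\mathbb Z$ there is a continuous $\theta\colon M\to\mathbb R/\mathbb Z$ with $\deg(\theta\circ\gamma)=\lambda([\gamma])$ for all loops $\gamma$ in $M$.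
\end{itemize}

The dimension of $M$ enters the first half of the proof only through the following lemma.

\begin{lemma}\label{lem:dim}
For $m\ge4$ there is no continuous injective map from a nonempty open subset of $\mathbb R^m$ to $M$.
\end{lemma}

\begin{proof}
Let $j$ be such a map. We may assume that its domain is $O'\times O''$ with $O'\subset\mathbb R^3$ and $O''\subset\mathbb R^{m-3}$ open. Fix $(a,b)\in O'\times O''$. By (ID), $j(O'\times\{b\})$ is open in $M^+$, so it contains $j(a,b')$ for all $b'$ near $b$. For $b'\ne b$ this contradicts injectivity.
\end{proof}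

\begin{lemma}\label{lem:theta}
Let $\gamma_1,\dots,\gamma_k$ be loops in $M$ whose classes in $H_1(M;\mathbb Q)$ are linearly independent, and let $m_1,\dots,m_k\in\mathbb Z$. Then there are an integer $N\ge1$ and a continuous $\theta\colon M\to\mathbb R/\mathbb Z$ with $\deg(\theta\circ\gamma_i)=Nm_i$ for all $i$.
\end{lemma}

\begin{proof}
Choose a linear form $\lambda$ on $H_1(M;\mathbb Q)=H_1(M;\mathbb Z)\otimes\mathbb Q$ with $\lambda([\gamma_i])=m_i$, and let $N$ be a common denominator of its values on a finite generating set of $H_1(M;\mathbb Z)$. Apply (H) to $N\lambda$.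
\end{proof}

\section{Continuity of the extension}\label{sec:cont}

Fact (AC) concerns the full group $\Gamma=\operatorname{Homeo}(S)$, while $\rho$ is defined only on the subgroup $G$. We therefore induce $\rho$ from $G$ to $\Gamma$. The target of the induced homomorphism is a wreath product, which is separable because $G$ has countable index.

\begin{proposition}\label{prop:cont}
The homomorphism $\rho$ is continuous, and the action $G\times M\to M$, $(f,y)\mapsto\rho(f)y$, is jointly continuous.
\end{proposition}

\begin{proof}
The subgroup $G$ is normal in $\Gamma$ and open by (LC). Its cosets are disjoint open subsets of a separable space, so the group $I=\Gamma/G$ is countable. Give $I$ the discrete topology, put $K=\operatorname{Homeo}(M)$, and let $\mathcal W=K^I\times I$ with the product topology and the multiplication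
\[
(k,\pi)(k',\pi')=\big((k_{\pi' i}\,k'_i)_{i\in I},\ \pi\pi'\big).
\]
This is the composition law of the bijections $(h,i)\mapsto(k_ih,\pi i)$ of $K\times I$, so $\mathcal W$ is a group, with $(k,\pi)^{-1}=((k_{\pi^{-1}i}^{-1})_{i},\pi^{-1})$. Since $\pi$ and $\pi'$ are locally constant, each coordinate of the product and of the inverse is continuous. So $\mathcal W$ is a topological group, and it is separable as a countable product of separable spaces.

Choose a representative $r_i\in\Gamma$ of each coset $i\in I$, with $r_{i_0}=1$ for the trivial coset $i_0$. For $a\in\Gamma$ and $i\in I$ put $\kappa(a,i)=r_{ai}^{-1}\,a\,r_i\in G$. Then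
\[
\kappa(ab,i)=r_{abi}^{-1}\,a\,r_{bi}\cdot r_{bi}^{-1}\,b\,r_i=\kappa(a,bi)\,\kappa(b,i),
\]
which says that $\Phi(a)=\big((\rho(\kappa(a,i)))_{i\in I},\,aG\big)$ is a homomorphism $\Gamma\to\mathcal W$. By (AC), $\Phi$ is continuous. For $a\in G$ we have $ai_0=i_0$ and $\kappa(a,i_0)=a$, so $\rho(a)$ is the $i_0$-coordinate of $\Phi(a)$. Hence $\rho$ is continuous. Joint continuity at $(f_0,y_0)$ follows from
\[
d(\rho(f)y,\rho(f_0)y_0)\le\sup_{w\in M}d(\rho(f)w,\rho(f_0)w)+d(\rho(f_0)y,\rho(f_0)y_0).\qedhere
\]
\end{proof}

\section{Homeomorphisms supported in a disk}\label{sec:disks}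

To attach a point of $S$ to a point $y\in M$, we will ask which parts of $S$ can move $y$. The parts are disks, and this section collects what we need about the corresponding subgroups of $G$.

A \emph{disk} is an open set $U\subset S$ homeomorphic to $\mathbb R^2$; disks form a basis of the topology of $S$. Let $A_U$ be the group of homeomorphisms of $S$ whose support is a compact subset of $U$. A coordinate $U\cong\mathbb R^2$ identifies $A_U$ with the group of compactly supported homeomorphisms of $\mathbb R^2$, and for maps supported in a fixed compact set, uniform convergence means the same in the coordinate and in $S$. For $f\in A_U$, the maps $z\mapsto\tau f(z/\tau)$, $0<\tau\le1$, form a path from $f$ that converges uniformly to the identity as $\tau\to0$ (Alexander's trick), so $A_U\subset G$. We have $fA_Uf^{-1}=A_{f(U)}$ for $f\in G$, and $A_{U'}\subset A_U$ for $U'\subset U$.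

For $0<\delta<1$ and $R>0$, let $h_{\delta,R}\in A_U$ be the radial map $z\mapsto\lambda(|z|)z/|z|$, where $\lambda$ is the piecewise linear homeomorphism of $[0,\infty)$ with $\lambda(r)=\delta r$ on $[0,R]$, $\lambda(r)=r$ on $[2R,\infty)$, and $\lambda$ affine on $[R,2R]$.

\begin{lemma}\label{lem:simple}
Every element of $A_U$ is a commutator in $A_U$, and $A_U$ is a simple group.
\end{lemma}

\begin{proof}
Let $f\in A_U$. After an affine change of coordinate, $\operatorname{supp}f\subset B=\{|z-5|\le1\}$. Let $h=h_{1/2,10}$. The set $B_k=h^k(B)$ is the round disk of radius $2^{-k}$ about $5\cdot2^{-k}$ and lies in the annulus $4\cdot 2^{-k}\le|z|\le6\cdot2^{-k}$, so the $B_k$, $k\ge0$, are pairwise disjoint and accumulate only at $0$. Let $\hat f$ equal $h^kfh^{-k}$ on $B_k$ for each $k\geq 0$, and the identity elsewhere. Near any point other than $0$, the map $\hat f$ agrees with a finite product of the $h^kfh^{-k}$, and $|\hat f(z)-z|\le|z|/2$ gives continuity at $0$. The same holds for the inverse, so $\hat f\in A_U$. The conjugate $h\hat fh^{-1}$ equals $h^kfh^{-k}$ on $B_k$ for $k\ge1$ and the identity elsewhere. Hence $f=\hat f\,(h\hat fh^{-1})^{-1}=[\hat f,h]$.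

Now let $N$ be a normal subgroup of $A_U$ and $1\ne n\in N$. Choose a closed round disk $D\subset U$ with $n(D)\cap D=\emptyset$, let $D^\circ$ be its interior, and translate the coordinate so that $D$ is centered at $0$. For $a,b\in A_{D^\circ}$, the element $a'=na^{-1}n^{-1}$ is supported in $n(D)$, so it commutes with $a$ and $b$. We have $aa'=[a,n]\in N$, and therefore $[a,b]=[aa',b]\in N$. By the first part applied to the disk $D^\circ$, we get $A_{D^\circ}\subset N$. Any $f\in A_U$ is conjugate into $A_{D^\circ}$ by $h_{\delta,R}$ with $R$ large and $\delta R$ smaller than the radius of $D$. So $N=A_U$.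
\end{proof}

A \emph{flow} in $A_U$ is a continuous one-parameter subgroup $(\psi_t)_{t\in\mathbb R}$ all of whose elements are supported in one compact subset of $U$. Flows let us apply Lemma~\ref{lem:dim} to orbits.

\begin{lemma}\label{lem:flows}
The elements of flows generate $A_U$, and there is a continuous injective homomorphism $\mathbb R^4\to A_U$.
\end{lemma}

\begin{proof}
Let $\chi\ge0$ be a smooth compactly supported function on $\mathbb R^2$ with $\chi(z_0)>0$, and let $\psi$ be the flow of the vector field $(\chi,0)$. The orbit of $z_0$ is not a fixed point, so $\chi>0$ along it and its first coordinate is strictly increasing. Thus $t\mapsto\psi_t$ is injective. A conjugate of a flow is a flow, so the flows generate a nontrivial normal subgroup, which is $A_U$ by Lemma~\ref{lem:simple}. Four flows $\psi^1,\dots,\psi^4$ of the kind just described, with pairwise disjoint supports, give the homomorphism $t\mapsto\psi^1_{t_1}\psi^2_{t_2}\psi^3_{t_3}\psi^4_{t_4}$.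
\end{proof}

Fact (Frag) gives no control on where the factors are supported when $f$ itself is supported in $U$. We need factors supported in $U$, and this can be arranged by hand.

\begin{lemma}\label{lem:frag}
Let $\mathcal O$ be an open cover of a disk $U$. Then $A_U$ is generated by the groups $A_W$, where $W\subset U$ is a disk contained in a member of $\mathcal O$.
\end{lemma}

\begin{proof}
Fix a coordinate $U\cong\mathbb R^2$. Consider first two open rectangles $W_1=(a,c)\times J$ and $W_2=(b,e)\times J$ with $a\le b<c<e$. We claim that $A_{W_1}$ and $A_{W_2}$ generate $A_{W_1\cup W_2}$, where $W_1\cup W_2=(a,e)\times J$. Let $f\in A_{W_1\cup W_2}$, and choose $\varepsilon>0$ and a compact $J'\subset J$ with $\operatorname{supp}f\subset[a+\varepsilon,e-\varepsilon]\times J'$ and $e-\varepsilon>c$. We squeeze the support into $W_1$ by an element of $A_{W_2}$. Choose an increasing homeomorphism $\lambda$ of $\mathbb R$, supported in a compact subset of $(b,e)$, with $\lambda(e-\varepsilon)<c$, and a continuous compactly supported $\chi\colon J\to[0,1]$ with $\chi=1$ on $J'$. Put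
\[
h(z_1,z_2)=\big((1-\chi(z_2))z_1+\chi(z_2)\lambda(z_1),\ z_2\big)\quad\text{on }W_2,
\]
and $h=\mathrm{id}$ elsewhere. On each horizontal line $h$ is an increasing homeomorphism, and $h\in A_{W_2}$. For $(z_1,z_2)\in\operatorname{supp}f$ the first coordinate of the image is $\lambda(z_1)$, and $a=\lambda(a)<\lambda(z_1)\le\lambda(e-\varepsilon)<c$. So $hfh^{-1}\in A_{W_1}$, which proves the claim. It also holds with the two coordinates exchanged.

Now let $f\in A_U$. After an affine change of coordinate, $\operatorname{supp}f\subset(0,1)^2$. Let $I_i=(\frac{i-1}n,\frac{i+1}n)$ for $1\le i\le n-1$, with $n$ so large that the diameter of $I_i\times I_j$ is less than a Lebesgue number of $\mathcal O$ on $[0,1]^2$. Then each $I_i\times I_j$ lies in a member of $\mathcal O$. Since $(0,\frac{i+1}n)=(0,\frac in)\cup I_i$, the claim and induction on $i$ show that $A_{(0,1)\times I_j}$ is generated by the groups $A_{I_i\times I_j}$. The same induction in the second coordinate shows that $A_{(0,1)^2}$ is generated by the groups $A_{(0,1)\times I_j}$.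
\end{proof}

Finally, we need to move a point of $S$ to nearby points by homeomorphisms that depend continuously on the target.

\begin{lemma}\label{lem:local}
Let $q\in S$ and let $U\ni q$ be a disk. There are a disk $V$ with $q\in V\subset U$ and a continuous map $\sigma\colon V\to A_U$ with $\sigma(v)(q)=v$ for all $v\in V$ and $\sigma(q)=\mathrm{id}$.
\end{lemma}

\begin{proof}
Take a coordinate $U\cong\mathbb R^2$ with $q=0$, let $V$ be the open unit disk, and let $\chi(z)=\max(0,1-|z|)$. For $v\in V$ put $\sigma(v)(z)=z+\chi(z)v$. The map $z\mapsto\chi(z)v$ is Lipschitz with constant $|v|<1$. Hence for each $w$ the equation $z=w-\chi(z)v$ has exactly one solution, and $|\sigma(v)(z)-\sigma(v)(z')|\ge(1-|v|)|z-z'|$. So $\sigma(v)$ is a homeomorphism supported in the closed unit disk. It sends $0$ to $v$, it is the identity for $v=0$, and $|\sigma(v)(z)-\sigma(v')(z)|\le|v-v'|$ for all $z$.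
\end{proof}

\section{An equivariant projection to the surface}\label{sec:proj}

In the ball, the point $rv$ with $r>0$ is moved by $A_U$ exactly when $v\in U$; this recovers the radial projection from the action alone. We imitate it. For $y\in M$ let
\[
T(y)=\{q\in S:\ \text{for every disk }U\ni q,\ \rho(A_U)\text{ does not fix }y\},
\]
where ``$\rho(A_U)$ fixes $y$'' means that all its elements do. From $fA_Uf^{-1}=A_{f(U)}$ we get $T(\rho(f)y)=f(T(y))$ for $f\in G$. For the cone on $S^2$ we have $T(rv)=\{v\}$ and $T(0)=\emptyset$. For the diagonal action of $G$ on the $4$-manifold $S\times S$, the same definition gives $T(a,b)=\{a,b\}$. We must show that in dimension $3$ the set $T(y)$ has at most one point.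

The first step is finiteness. One flow in each of four disjoint disks gives an action of $\mathbb R^4$, which cannot be locally free at $y$. This alone does not show that one of the four groups fixes $y$, because an element of the stabilizer may have several nontrivial coordinates. Simplicity closes the gap.

\begin{lemma}\label{lem:four}
Let $y\in M$ and let $U_1,\dots,U_4$ be pairwise disjoint disks. Then $\rho(A_{U_i})$ fixes $y$ for some $i$.
\end{lemma}

\begin{proof}
Write $A_i=A_{U_i}$. These groups commute and generate a subgroup $Q=A_1\times\dots\times A_4$ of $G$. Let $\Sigma\subset Q$ be the stabilizer of $y$, let $P_i\subset A_i$ be the projection of $\Sigma$ to the $i$-th factor, and let $N_i=\Sigma\cap A_i$. Then $N_i$ is normal in $P_i$: if $a\in P_i$ is the $i$-th coordinate of $b\in\Sigma$ and $n\in N_i$, then $ana^{-1}=bnb^{-1}\in N_i$.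

We first show that $P_i=A_i$ for some $i$. Otherwise, by Lemma~\ref{lem:flows}, there is for each $i$ a flow $\psi^i$ in $A_i$ that is not contained in $P_i$. By Proposition~\ref{prop:cont}, $t\mapsto\rho(\psi^1_{t_1}\cdots\psi^4_{t_4})$ is a continuous action of $\mathbb R^4$ on $M$. Let $E\subset\mathbb R^4$ be the stabilizer of $y$, a closed subgroup. If $E$ meets the ball of radius $2r$ about $0$ only in $0$, then the orbit map of $y$ is injective on the ball of radius $r$, contrary to Lemma~\ref{lem:dim}. So there are $0\ne w_n\in E$ with $w_n\to0$ and $w_n/|w_n|\to v$. For $t\in\mathbb R$ the points $\lfloor t/|w_n|\rfloor w_n\in E$ converge to $tv$, so $\mathbb Rv\subset E$. Choose $i$ with $v_i\ne0$. Then $\psi^i_{tv_i}\in P_i$ for all $t$, so the flow $\psi^i$ is contained in $P_i$, a contradiction.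

Fix $i$ with $P_i=A_i$. Then $N_i$ is normal in $A_i$, so $N_i=1$ or $N_i=A_i$ by Lemma~\ref{lem:simple}. If $N_i=1$, then $a\mapsto\rho(a)y$ is injective on $A_i$, and composing with the homomorphism of Lemma~\ref{lem:flows} gives a continuous injective map $\mathbb R^4\to M$, contrary to Lemma~\ref{lem:dim}. So $N_i=A_i$.
\end{proof}

Let $F\subset M$ be the closed set of points fixed by all of $\rho(G)$. The definition of $T(y)$ says that small disks away from $T(y)$ fix $y$; fragmentation passes from small disks to large ones.

\begin{lemma}\label{lem:T}
Let $y\in M$.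
\begin{itemize}
\item[(a)] If $U$ is a disk with $U\cap T(y)=\emptyset$, then $\rho(A_U)$ fixes $y$.
\item[(b)] $T(y)=\emptyset$ if and only if $y\in F$.
\item[(c)] $T(y)$ has at most one point.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Every point of $U$ lies in a disk $W$ such that $\rho(A_W)$ fixes $y$. The sets $W\cap U$ cover $U$, and $\rho(A_{W'})$ fixes $y$ for each disk $W'\subset W\cap U$. Apply Lemma~\ref{lem:frag}.

(b) If $y\in F$, then $T(y)=\emptyset$ by definition. Conversely, if $T(y)=\emptyset$, then $\rho(A_U)$ fixes $y$ for every disk $U$ by (a). Cover $S$ by open sets whose closures are contained in disks. By (Frag) for this cover, the groups $A_U$ generate $G$, so $y\in F$.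

(c) Four distinct points of $S$ lie in pairwise disjoint disks, so $|T(y)|\le3$ by Lemma~\ref{lem:four}. Suppose that $T(y)=\{q_1,\dots,q_n\}$ with $n\ge2$. The idea is that these points can be moved independently, with two degrees of freedom each, and that $T$ remembers where they went. Take pairwise disjoint disks $U_i\ni q_i$ and maps $\sigma_i\colon V_i\to A_{U_i}$ as in Lemma~\ref{lem:local}. The map
\[
V_1\times\dots\times V_n\to M,\qquad(v_1,\dots,v_n)\mapsto\rho\big(\sigma_1(v_1)\cdots\sigma_n(v_n)\big)y
\]
is continuous. The product $\sigma_1(v_1)\cdots\sigma_n(v_n)$ sends $q_i$ to $v_i$, so $T$ of the image point is $\{v_1,\dots,v_n\}$, and $v_i$ is its only element in $U_i$. Hence the map is injective. Since $2n\ge4$, this contradicts Lemma~\ref{lem:dim}.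
\end{proof}

So for $y\in M\setminus F$ there is a unique point $p(y)\in S$ with $T(y)=\{p(y)\}$.

\begin{proposition}\label{prop:p}
The map $p\colon M\setminus F\to S$ is continuous and satisfies $p(\rho(f)y)=f(p(y))$ for $f\in G$. Moreover $S\cap F=\emptyset$, $p|_S=\mathrm{id}$, and $\partial M\setminus S\subset F$.
\end{proposition}

\begin{proof}
Equivariance is the equivariance of $T$. For continuity, let $y_0\in M\setminus F$ and let $U$ be a disk containing $p(y_0)$. Since $p(y_0)\in T(y_0)$, some $\rho(a)$ with $a\in A_U$ moves $y_0$, and then it moves every $y$ in a neighborhood of $y_0$. For such $y$, Lemma~\ref{lem:T}(a) gives $U\cap T(y)\ne\emptyset$, that is, $p(y)\in U$.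

Let $q\in S$. Since $\rho(f)q=f(q)$, the group $\rho(A_U)$ moves $q$ if $q\in U$ (Lemma~\ref{lem:local}) and fixes $q$ if $q\notin U$. Every point other than $q$ lies in a disk that misses $q$. So $T(q)=\{q\}$, which gives $q\notin F$ and $p(q)=q$. The last inclusion is part of Definition~\ref{def:ext}.
\end{proof}

\section{The fiber is a ray}\label{sec:ray}

Fix $x\in S$, let $G_x\subset G$ be its stabilizer, and let $L=p^{-1}(x)$, a closed subset of $M\setminus F$. By Proposition~\ref{prop:p}, $L\cap\partial M=\{x\}$. An equivariant map to a homogeneous space with local sections is locally a product. Take $\sigma\colon V\to G$ as in Lemma~\ref{lem:local} with $q=x$ and define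
\[
\Theta\colon V\times L\to p^{-1}(V),\qquad\Theta(v,l)=\rho(\sigma(v))\,l .
\]
Then $p(\Theta(v,l))=\sigma(v)(x)=v$, and $\Theta$ is a homeomorphism with inverse $y\mapsto\big(p(y),\rho(\sigma(p(y)))^{-1}y\big)$. Note that $\Theta(x,l)=l$ and $\Theta(v,x)=v$. The set $p^{-1}(V)$ is open in $M\setminus F$, hence in $M$.

So $\mathbb R^2\times L$ is a $3$-manifold. We have to deduce that $L$ is a $1$-manifold, knowing at first nothing about it but this. The approach is to find arcs in $L$ and to show by invariance of domain that they fill open sets.

\begin{lemma}\label{lem:L}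
\begin{itemize}
\item[(a)] $L$ is locally path connected.
\item[(b)] If $J\subset L$ is homeomorphic to an open interval, then $J$ is open in $L$ and $x\notin J$.
\item[(c)] No $l\in L\setminus\{x\}$ has a neighborhood in $L$ homeomorphic to $[0,1)$ with $l$ corresponding to $0$.
\item[(d)] $x$ is not isolated in $L$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $l\in L$ and let $W$ be an open neighborhood of $l$. Since $V\times L$ is homeomorphic to an open subset of $M$, the point $(x,l)$ has a path-connected open neighborhood inside $V\times W$. Its projection to $L$ is a path-connected open neighborhood of $l$ inside $W$.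

(b) We have $V\times J\cong\mathbb R^3$, so $\Theta(V\times J)$ is open in $M^+$ by (ID). It is contained in $M$, so it misses $\partial M$; if $x$ were in $J$, it would contain $\Theta(x,x)=x\in\partial M$. It is also open in $p^{-1}(V)$, so $V\times J$ is open in $V\times L$ and $J$ is open in $L$.

(c) If $W$ is such a neighborhood, then $\Theta(V\times W)$ is a neighborhood of $l$ in $M$ that is homeomorphic to $\mathbb R^2\times[0,1)$, with $l$ corresponding to a point of $\mathbb R^2\times\{0\}$. Since $l\notin\partial M$, a smaller neighborhood of $l$ is homeomorphic to $\mathbb R^3$. By (ID) its image in $\mathbb R^2\times[0,1)$ is open in $\mathbb R^3$, which is impossible for a set that contains a point of $\mathbb R^2\times\{0\}$.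

(d) Otherwise $\Theta(V\times\{x\})=V$ would be open in $M$, but $V\subset\partial M$ and $\partial M$ has empty interior.
\end{proof}

Let $L_0$ be the path component of $x$ in $L$. By Lemma~\ref{lem:L}(a) it is open and closed in $L$, hence closed in $M\setminus F$. An \emph{arc} is a subspace homeomorphic to $[0,1]$, and $\beta^\circ$ denotes the arc $\beta$ without its endpoints. Recall that in a path-connected Hausdorff space any two distinct points are the endpoints of an arc, and that a connected $1$-manifold is homeomorphic to $\mathbb R/\mathbb Z$, $\mathbb R$, $[0,1]$ or $[0,\infty)$.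

\begin{proposition}\label{prop:ray}
There is a homeomorphism $c\colon[0,\infty)\to L_0$ with $c(0)=x$. Moreover:
\begin{itemize}
\item[(a)] if $t_n\to\infty$ and $c(t_n)\to z$ in $M$, then $z\in F$;
\item[(b)] for each $f\in G_x$ there is an increasing homeomorphism $\varphi_f$ of $[0,\infty)$ with $\rho(f)c(t)=c(\varphi_f(t))$ for all $t$.
\end{itemize}
\end{proposition}

\begin{proof}
We use one observation twice. Let $\beta\subset L$ be an arc, let $\alpha\subset L$ be an arc from a point $w\notin\beta$ to a point of $\beta$, and let $b$ be the first point of $\alpha$ on the closed set $\beta$. Then $b$ is an endpoint of $\beta$. Indeed, $\beta^\circ$ is open in $L$ by Lemma~\ref{lem:L}(b), so if it contained $b$ it would contain points of $\alpha$ that come before $b$.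

\emph{Each $l\in L_0\setminus\{x\}$ has an open neighborhood homeomorphic to $\mathbb R$.} Let $\beta\subset L_0$ be an arc from $x$ to $l$, and let $W$ be a path-connected open neighborhood of $l$ in $L$ with $x\notin W$. If $W\subset\beta$, then $\beta\setminus\{x\}$ is a neighborhood of $l$ of the kind excluded by Lemma~\ref{lem:L}(c). So there are $w\in W\setminus\beta$ and an arc $\alpha\subset W$ from $w$ to $l$. Its first point on $\beta$ is an endpoint of $\beta$ other than $x$, so it is $l$, and $\alpha\cap\beta=\{l\}$. Then $\alpha\cup\beta$ is an arc, and $(\alpha\cup\beta)^\circ\ni l$ is open by Lemma~\ref{lem:L}(b).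

\emph{The point $x$ has an open neighborhood homeomorphic to $[0,1)$, with $x$ corresponding to $0$.} By Lemma~\ref{lem:L}(a),(d) there is an arc $\beta\subset L_0$ from $x$ to some $l\ne x$. Let $W$ be a path-connected open neighborhood of $x$ in $L$ with $l\notin W$. Suppose that $w\in W\setminus\beta$, and let $\alpha\subset W$ be an arc from $w$ to $x$. Its first point on $\beta$ is an endpoint other than $l$, so it is $x$. Then $\alpha\cup\beta$ is an arc with $x\in(\alpha\cup\beta)^\circ$, contrary to Lemma~\ref{lem:L}(b). So $W\subset\beta\setminus\{l\}$, and $\beta\setminus\{l\}=W\cup\beta^\circ$ is open.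

Thus $L_0$, which is Hausdorff and second countable as a subspace of $M$, is a connected $1$-manifold whose boundary is the single point $x$. So it is homeomorphic to $[0,\infty)$ with $x$ corresponding to $0$.

(a) If $z\notin F$, then $z\in L_0$ because $L_0$ is closed in $M\setminus F$, and $t_n=c^{-1}(c(t_n))\to c^{-1}(z)<\infty$, a contradiction.

(b) By equivariance $\rho(f)L=L$, and $\rho(f)x=x$, so $\rho(f)L_0=L_0$. The homeomorphism $\varphi_f=c^{-1}\circ\rho(f)\circ c$ of $[0,\infty)$ fixes $0$, so it is increasing.
\end{proof}

\section{Winding along the ray}\label{sec:wind}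

We now carry out the argument of Section~\ref{sec:idea}. First, far along the ray, compact families of group elements barely move.

\begin{lemma}\label{lem:small}
If $C\subset G$ is compact, then $\sup_{f\in C}d(\rho(f)c(t),c(t))\to0$ as $t\to\infty$.
\end{lemma}

\begin{proof}
Otherwise there are $\varepsilon>0$, $t_n\to\infty$ and $f_n\in C$ with $d(\rho(f_n)c(t_n),c(t_n))\ge\varepsilon$. By compactness of $C$ and $M$ we may assume that $f_n\to f$ and $c(t_n)\to z$, and $z\in F$ by Proposition~\ref{prop:ray}(a). By joint continuity $\rho(f_n)c(t_n)\to\rho(f)z=z$, so the distances tend to $0$.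
\end{proof}

Let $\gamma\colon[0,1]\to S$ be a loop at $x$. A \emph{push along $\gamma$} is a path $(f_s)_{s\in[0,1]}$ in $G$ with $f_0=\mathrm{id}$ and $f_s(x)=\gamma(s)$ for all $s$. Then $f_1\in G_x$. Every loop $\gamma$ at $x$ has a push along it. Indeed, choose $0=s_0<\dots<s_k=1$ such that each $\gamma([s_j,s_{j+1}])$ lies in the domain $V_j$ of a map $\sigma_j$ given by Lemma~\ref{lem:local} for some point $q_j$, and define inductively
\[
f_s=\sigma_j(\gamma(s))\,\sigma_j(\gamma(s_j))^{-1}f_{s_j}\qquad(s_j\le s\le s_{j+1}).
\]
The three factors send $x$ to $\gamma(s_j)$, then to $q_j$, then to $\gamma(s)$.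

\begin{lemma}[Winding]\label{lem:wind}
Let $(f_s)$ be a push along a loop $\gamma$ at $x$ and put $\varphi=\varphi_{f_1}$. Let $\theta\colon M\to\mathbb R/\mathbb Z$ be continuous and let $u\colon[0,\infty)\to\mathbb R$ be a lift of $\theta\circ c$. Then
\[
u(\varphi(t))-u(t)\to-\deg(\theta\circ\gamma)\qquad(t\to\infty).
\]
\end{lemma}

\begin{proof}
Put $m=\deg(\theta\circ\gamma)$. The map $(s,\tau)\mapsto\theta(\rho(f_s)c(\tau))$ on the simply connected space $[0,1]\times[0,\infty)$ has a lift $\Lambda$ to $\mathbb R$ with $\Lambda(0,\tau)=u(\tau)$. On $\tau=0$ we have $\rho(f_s)x=\gamma(s)$, so $\Lambda(\cdot,0)$ lifts $\theta\circ\gamma$ and $\Lambda(1,0)=u(0)+m$. The functions $\Lambda(1,\tau)$ and $u(\varphi(\tau))+m$ both lift $\tau\mapsto\theta(c(\varphi(\tau)))$, and they agree at $\tau=0$ because $\varphi(0)=0$. So they are equal, and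
\[
u(\varphi(t))+m-u(t)=\Lambda(1,t)-\Lambda(0,t).
\]
By Lemma~\ref{lem:small} for $C=\{f_s:s\in[0,1]\}$ and the uniform continuity of $\theta$, the path $s\mapsto\theta(\rho(f_s)c(t))$ stays within distance $r(t)$ of its starting point in $\mathbb R/\mathbb Z$, where $r(t)\to0$. Once $r(t)<1/2$, its lift $\Lambda(\cdot,t)$ stays within $r(t)$ of $\Lambda(0,t)$. So the right-hand side tends to $0$.
\end{proof}

A nonzero limit in Lemma~\ref{lem:wind} determines the behavior of $u$ at infinity, through the sign of the limit and the direction in which $\varphi$ moves.

\begin{lemma}[Escape]\label{lem:escape}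
Let $u\colon[0,\infty)\to\mathbb R$ be continuous, let $\varphi$ be an increasing homeomorphism of $[0,\infty)$, and suppose that $u(\varphi(t))-u(t)\to\delta\ne0$ as $t\to\infty$. Then either $\varphi(t)>t$ for all large $t$, in which case put $e(\varphi)=1$, or $\varphi(t)<t$ for all large $t$, in which case put $e(\varphi)=-1$. Moreover $u(t)\to+\infty$ if $e(\varphi)\delta>0$ and $u(t)\to-\infty$ if $e(\varphi)\delta<0$.
\end{lemma}

\begin{proof}
At a fixed point of $\varphi$ the difference $u(\varphi(t))-u(t)$ vanishes, so $\varphi(t)-t\neq0$ for large $t$, and by continuity its sign is eventually constant. Suppose that $e(\varphi)=-1$. Writing $t=\varphi(t')$, where $t'\to\infty$ with $t$, we see that $\varphi^{-1}(t)>t$ for large $t$ and $u(\varphi^{-1}(t))-u(t)=-(u(\varphi(t'))-u(t'))\to-\delta$. Replacing $(\varphi,\delta)$ by $(\varphi^{-1},-\delta)$ does not change $e(\varphi)\delta$, so we may assume that $e(\varphi)=1$. Replacing $u$ by $-u$, we may also assume that $\delta>0$.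

Choose $t_1$ such that $\varphi(t)>t$ and $u(\varphi(t))\ge u(t)+\delta/2$ for all $t\ge t_1$. The sequence $\varphi^n(t_1)$ increases, and a finite limit would be a fixed point of $\varphi$ beyond $t_1$; so $\varphi^n(t_1)\to\infty$. Every $t\in[\varphi^n(t_1),\varphi^{n+1}(t_1)]$ equals $\varphi^n(t')$ for some $t'\in[t_1,\varphi(t_1)]$, and hence $u(t)\ge\min_{[t_1,\varphi(t_1)]}u+n\delta/2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:rank}]
Suppose that the rank is at least $2$. The classes of loops at $x$ span $H_1(S;\mathbb Q)$, so there are loops $\gamma_1,\gamma_2$ in $S$ at $x$ whose classes in $H_1(M;\mathbb Q)$ are linearly independent. Fix a push along each $\gamma_i$ and let $\varphi_i$ be the resulting homeomorphism of $[0,\infty)$. The maps $\varphi_i$ do not depend on any function $\theta$, so we may use one $\theta$ to learn their directions and then another one adapted to them.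

Lemma~\ref{lem:theta} with $(m_1,m_2)=(1,1)$ gives a $\theta$ for which both limits in Lemma~\ref{lem:wind} are nonzero. By Lemma~\ref{lem:escape} the signs $e_i=e(\varphi_i)\in\{\pm1\}$ are defined. Now apply Lemma~\ref{lem:theta} with $(m_1,m_2)=(-e_1,e_2)$. For the resulting $N$, $\theta$ and a lift $u$ of $\theta\circ c$, Lemma~\ref{lem:wind} gives
\[
u(\varphi_1(t))-u(t)\to Ne_1,\qquad u(\varphi_2(t))-u(t)\to-Ne_2 .
\]
Since $e_1\cdot Ne_1>0$ and $e_2\cdot(-Ne_2)<0$, Lemma~\ref{lem:escape} gives both $u(t)\to+\infty$ and $u(t)\to-\infty$, a contradiction.
\end{proof}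

\begin{proof}[Proof of Theorem~\ref{thm:handle}]
Since $\partial H_g=S_g$, a homomorphism $\rho$ as in the statement, and in particular a section, is an extension for $(H_g,S_g)$. The space $H_1(H_g;\mathbb Q)=\mathbb Q^g$ is spanned by $g$ loops, one through each handle, and these can be taken on the boundary. So $H_1(S_g;\mathbb Q)\to H_1(H_g;\mathbb Q)$ is onto, of rank $g\ge2$, contrary to Theorem~\ref{thm:rank}.
\end{proof}

\begin{remark}\label{rem:hyp}
Two hypotheses of Definition~\ref{def:ext} serve to make the fiber end on $F$, and Theorem~\ref{thm:rank} fails without either of them. Let $S$ have genus $g\ge1$ and let $\rho(f)=f\times\mathrm{id}$ act on $S\times[0,1]$ or on $S\times[0,\infty)$, with $S=S\times\{0\}$. In both cases the rank is $2g\ge2$ and $F=\emptyset$. On $S\times[0,1]$ the action is not trivial on the second boundary component; the fiber $\{x\}\times[0,1]$ has a second endpoint, and Lemma~\ref{lem:L}(c) fails. The manifold $S\times[0,\infty)$ is not compact; the fiber is a ray without limit points, and Lemma~\ref{lem:small} fails for the product metric.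
\end{remark}

\section{Tori, spheres and the classification}\label{sec:class}

Theorem~\ref{thm:rank} says little about a torus and nothing about a sphere. In these two cases $G$ contains a compact group that acts transitively on $S$, and this gives more.

\begin{proposition}\label{prop:torus}
If $(M,S)$ admits an extension and $S$ is a torus, then $H_1(S;\mathbb Q)\to H_1(M;\mathbb Q)$ is zero.
\end{proposition}

\begin{proof}
Write $S=\mathbb R^2/\mathbb Z^2$. For $\alpha\in\mathbb Z^2=H_1(S;\mathbb Z)$ let $f_s$ be the translation by $s\alpha$. This is a push along the loop $\gamma(s)=f_s(x)$, which represents $\alpha$, and $f_1=\mathrm{id}$, so $\varphi_{f_1}=\mathrm{id}$. Lemma~\ref{lem:wind} gives $\deg(\theta\circ\gamma)=0$ for every $\theta$. By Lemma~\ref{lem:theta} with $k=1$ and $m_1=1$, the class of $\gamma$ in $H_1(M;\mathbb Q)$ is zero.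
\end{proof}

For the sphere, we sweep the ray around by rotations. This produces a family of spheres parallel to $S$ whose diameters tend to zero, and a small sphere bounds a ball. We use Brown's Schoenflies theorem: if $Y\subset\mathbb R^3$ is a \emph{bicollared} $2$-sphere, meaning that there is an open embedding $S^2\times(-1,1)\to\mathbb R^3$ that maps $S^2\times\{0\}$ onto $Y$, then the closure of the bounded component of $\mathbb R^3\setminus Y$ is homeomorphic to the closed ball $B^3$, with boundary sphere $Y$.

\begin{proposition}\label{prop:sphere}
If $(M,S)$ admits an extension and $S$ is a sphere, then $M\cong B^3$.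
\end{proposition}

\begin{proof}
Identify $S$ with $S^2$. The connected group $SO(3)$ of rotations lies in $G$, and $SO(3)\cap G_x=SO(2)$.

\emph{Step 1: $SO(2)$ fixes the ray pointwise.} An increasing homeomorphism $\varphi$ of $[0,\infty)$ of finite order is trivial, since $\varphi(t)>t$ implies $\varphi^n(t)>t$ for all $n\ge1$, and $\varphi(t)<t$ implies $\varphi^n(t)<t$. As $f\mapsto\varphi_f$ is a homomorphism, $\rho(R)c(t)=c(t)$ for all $R\in SO(2)$ of finite order. These elements are dense in $SO(2)$ and the action is continuous, so the equality holds for all $R\in SO(2)$.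

\emph{Step 2: an open collar.} By Step 1 the map
\[
\Xi\colon S^2\times[0,\infty)\to M,\qquad\Xi(Rx,t)=\rho(R)c(t)\quad(R\in SO(3))
\]
is well defined. It is continuous because $SO(3)\times[0,\infty)\to S^2\times[0,\infty)$, $(R,t)\mapsto(Rx,t)$, is an open surjection, hence a quotient map. It is injective: $p(\Xi(Rx,t))=Rx$ recovers the first coordinate, and for a given $R$ the point $\rho(R)c(t)$ determines $t$. Also $\Xi(Rx,0)=\rho(R)x=Rx$, so $\Xi(\cdot,0)$ is the identity of $S$. We can therefore extend $\Xi$ to a continuous injective map $\Xi^+\colon S^2\times(-1,\infty)\to M^+$ that sends $S^2\times(-1,0]$ onto the outer collar of $S$. By (ID), $\Xi^+$ is an open embedding. Since $S^2\times[0,\infty)$ is the preimage of $M$, the map $\Xi$ is an open embedding into $M$; and $\Xi(S^2\times(0,\infty))$ is open in $M^+$, so it misses $\partial M$. Put $Y_t=\Xi(S^2\times\{t\})$. By Lemma~\ref{lem:small} with $C=SO(3)$, the diameter of $Y_t$ tends to $0$.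

\emph{Step 3: a ball bounded by $Y_t$.} Choose $t_n\to\infty$ with $c(t_n)\to z$. Then $z\in F$, so $z\notin S$. Take a neighborhood $B$ of $z$ disjoint from $S$ that is an open ball in a chart, or an open half-ball if $z\in\partial M$. Then $O=B\setminus\partial M$ is open in $M$ and homeomorphic to $\mathbb R^3$. For large $n$ we have $Y_{t_n}\subset B$, hence $Y_{t_n}\subset O$. Fix such a $t=t_n>0$. By compactness of $S^2$ there is $0<\varepsilon<t$ such that the open set $Z=\Xi(S^2\times(t-\varepsilon,t+\varepsilon))$ lies in $O$. So $Y_t$ is bicollared in $O$, and there is a closed ball $\Delta\subset O$ with boundary $Y_t$ such that $\Delta^\circ=\Delta\setminus Y_t$ is open in $O$.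

\emph{Step 4: the ball lies on the far side.} Let $P=\Xi(S^2\times[0,t])$ and $P^\circ=P\setminus Y_t=\Xi(S^2\times[0,t))$. The sets $\Delta^\circ$ and $P^\circ$ are connected and open in $M$, and they are closed in $M\setminus Y_t$ because $\Delta$ and $P$ are compact. So both are components of $M\setminus Y_t$. They are distinct, since $S\subset P^\circ$ and $S\cap\Delta=\emptyset$; hence $\Delta\cap P=Y_t$. The set $Z\setminus Y_t$ is the union of $Z_-=\Xi(S^2\times(t-\varepsilon,t))\subset P^\circ$ and $Z_+=\Xi(S^2\times(t,t+\varepsilon))$. Since $\Delta^\circ$ accumulates on $Y_t$, it meets $Z\setminus Y_t$; it is disjoint from $Z_-$, so it meets $Z_+$. As $Z_+$ is a connected subset of $M\setminus Y_t$, we get $Z_+\subset\Delta^\circ$. Therefore $\Delta\cup P=\Delta^\circ\cup P^\circ\cup Z$ is open in $M$. It is also compact, and $M$ is connected, so $M=\Delta\cup P$.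

Finally, let $h\colon\Delta\to B^3$ be a homeomorphism onto the unit ball, so that $h(Y_t)=S^2$. Extend it over $P$ by $\Xi(v,\tau)\mapsto(2-\tau/t)\,h(\Xi(v,t))$ for $0\le\tau\le t$. The two definitions agree on $Y_t$, and together they give a continuous bijection from the compact space $M$ onto the ball of radius $2$.
\end{proof}

The last ingredient is the only one that needs $M$ to be orientable. It is the consequence of Poincar\'e--Lefschetz duality known as ``half lives, half dies'': for a compact orientable $3$-manifold $M$, the image of $H_1(\partial M;\mathbb Q)\to H_1(M;\mathbb Q)$ has dimension $\frac12\dim H_1(\partial M;\mathbb Q)$.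

\begin{proof}[Proof of Theorem~\ref{thm:class}]
Let $M=B^3$. For $f\in\operatorname{Homeo}_0(S^2)$ let $\xi(f)(rv)=rf(v)$ for $v\in S^2$, $r\in[0,1]$. Then $\xi$ is a homomorphism to $\operatorname{Homeo}(B^3)$ with $\xi(f)|_{S^2}=f$, and it is continuous because $|rf(v)-rf'(v)|\le|f(v)-f'(v)|$. Its image is connected and contains the identity, so it lies in $\operatorname{Homeo}_0(B^3)$.

Conversely, let $\xi$ be a section. Let $S_1',\dots,S_k'$ be the components of $\partial M$; they are closed orientable surfaces, of genera $g_1,\dots,g_k$. The homeomorphisms of $\partial M$ that preserve every component form an open and closed subgroup isomorphic to $\prod_i\operatorname{Homeo}(S_i')$, so $\operatorname{Homeo}_0(\partial M)=\prod_i\operatorname{Homeo}_0(S_i')$. The restriction of $\xi$ to the $i$-th factor is an extension for $(M,S_i')$: an element of that factor is the identity on the other components, and hence so is its image under $\xi$.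

If some $g_i$ is $0$, then $M\cong B^3$ by Proposition~\ref{prop:sphere}. Suppose that all $g_i\ge1$, and let $r_i$ be the rank of $H_1(S_i';\mathbb Q)\to H_1(M;\mathbb Q)$. If $g_i=1$, then $r_i=0$ by Proposition~\ref{prop:torus}; if $g_i\ge2$, then $r_i\le1$ by Theorem~\ref{thm:rank}. So $r_i<g_i$ for all $i$. The image of $H_1(\partial M;\mathbb Q)=\bigoplus_iH_1(S_i';\mathbb Q)$ in $H_1(M;\mathbb Q)$ is the sum of the $k\ge1$ images, so its dimension is at most $\sum_ir_i<\sum_ig_i$. By ``half lives, half dies'' its dimension is $\sum_ig_i$, a contradiction.
\end{proof}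

\begin{thebibliography}{9}

\bibitem{CM}
Lei Chen and Kathryn Mann, \emph{Structure theorems for actions of homeomorphism groups}, arXiv:1902.05117 (2019).

\bibitem{EK}
Edwards and Kirby, \emph{Deformations of spaces of imbeddings}, Ann. of Math. \textbf{93} (1971).

\bibitem{Ros}
Rosendal, \emph{Automatic continuity in homeomorphism groups of compact 2-manifolds}, Israel J. Math. \textbf{166} (2008).

\end{thebibliography}
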